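# Differences of Contracting Homotopies and Koszul Actions on Minimal Resolutions

## 1. Two contracting homotopies and their difference

Let $R$ be a domain with fraction field $Q$, let $x_1,\dots,x_d$ be nonzero elements of $R$ with $d\ge 2$, and let
$$F=\ \cdots\to F_2\xrightarrow{\ \partial\ }F_1\xrightarrow{\ \partial\ }F_0\to 0$$
be a bounded complex of finite free $R$-modules. Suppose that $F$ carries $R$-linear operators $e_1,\dots,e_d$ of degree $1$ with
$$\partial e_i+e_i\partial=x_i,\qquad e_ie_j+e_je_i=0,\qquad e_i^2=0 .\tag{1}$$
Pass to $F_Q=F\otimes_RQ$, where we may divide by $x_i$, and put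
$$h_i=\frac{e_i}{x_i}\quad(1\le i\le d),\qquad u_i=h_i-h_1\quad(2\le i\le d).$$
Dividing (1) gives $\partial h_i+h_i\partial=1$, so each $h_i$ is a contracting homotopy of $F_Q$. In particular $F_Q$ is exact. The $h_i$ anticommute and have square zero. Subtracting two contracting homotopies removes the $1$:
$$\partial u_i+u_i\partial=0,\qquad u_iu_j+u_ju_i=0,\qquad u_i^2=0,\qquad h_1u_i+u_ih_1=0.\tag{2}$$
For instance $u_i^2=h_i^2-(h_ih_1+h_1h_i)+h_1^2=0$, and the other two anticommutation rules are the same kind of expansion. So the $u_i$ form an exterior algebra of operators on $F_Q$ that anticommute with the differential. Moreover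
$$h_1h_2\cdots h_d=h_1(h_1+u_2)\cdots(h_1+u_d)=h_1u_2\cdots u_d .\tag{3}$$
Indeed, when we expand the product, any term with a second factor $h_1$ vanishes: move that factor to the front, at the cost of a sign, and use $h_1^2=0$.

The object on which the whole lecture turns is the place in degree $0$ where all the contracting homotopies agree:
$$V=\bigcap_{i=2}^d\ker\bigl(u_i|_{F_{0,Q}}\bigr),\qquad K=F_0\cap V,\qquad T=F_0/K.\tag{4}$$
For $\kappa\in K$ the element $h(\kappa)=e_i\kappa/x_i\in F_{1,Q}$ does not depend on $i$. Since $\partial\kappa=0$, we have $\partial h(\kappa)=\kappa$.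

Here is what this is for. Suppose $R$ is local with maximal ideal $\mathfrak m$ and $F$ is minimal, that is, $\partial F\subseteq\mathfrak mF$. If an $R$-linear map $\tilde h\colon F_0\to F_1$ satisfied $\partial\tilde h=1$ on all of $F_0\neq0$, then $F_0=\partial\tilde h(F_0)\subseteq\mathfrak mF_0$, which is absurd. We shall show that in a certain numerical situation $K$ has rank exactly one less than $F_0$, that $h$ takes values in $F_1$, and that $h$ extends to all of $F_0$. Then $\partial\tilde h-1$ has rank at most $1$ and is invertible. That is impossible when $\operatorname{rank}F_0\ge2$, so operators as in (1) cannot exist.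

## 2. Koszul actions on the resolution of a module of finite length

From now on $(R,\mathfrak m,k)$ is a commutative noetherian local ring of Krull dimension $d$, $M$ is an $R$-module of nonzero finite length and finite projective dimension, and $F$ is a minimal free resolution of $M$. Write $\beta_i=\operatorname{rank}F_i$ and $\partial$ for the differential. A **system of parameters** is a sequence $\boldsymbol x=x_1,\dots,x_d$ in $\mathfrak m$ that generates an $\mathfrak m$-primary ideal. Throughout, $\boldsymbol x$ is taken with $\boldsymbol xM=0$. Such $\boldsymbol x$ exist, because $\operatorname{ann}_RM$ is $\mathfrak m$-primary.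

The Koszul complex $K(\boldsymbol x)$ is the exterior algebra $\bigwedge_RR^d$ on $e_1,\dots,e_d$ with $\partial e_i=x_i$, extended by the Leibniz rule. This makes it a DG algebra.

**Definition.** A DG $K(\boldsymbol x)$-module structure on $F$ is an action $K(\boldsymbol x)\otimes_RF\to F$ that makes $F$ a DG module over $K(\boldsymbol x)$ and restricts, in degree $0$ of $K(\boldsymbol x)$, to the given $R$-module structure.

This is the same thing as operators $e_i$ of degree $1$ on $F$ that satisfy (1). Given an action, the Leibniz rule $\partial(e_if)=x_if-e_i\partial f$ is the first relation, and the other two hold in the exterior algebra. Conversely, the last two relations of (1) say that the operators define an action of the exterior algebra. The Leibniz rule holds for the generators $e_i$, and if it holds for $a$ and $b$, then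
$$\partial(abf)=\partial(a)bf+(-1)^{|a|}a\bigl(\partial(b)f+(-1)^{|b|}b\,\partial f\bigr)=\partial(ab)f+(-1)^{|ab|}ab\,\partial f,$$
so it holds for products.

**Example (cyclic modules).** Let $R$ be Cohen–Macaulay and $M=R/(f_1,\dots,f_d)$ with $\boldsymbol f$ a system of parameters. Then $\boldsymbol f$ is a regular sequence and $F=K(\boldsymbol f)$. If $\boldsymbol xM=0$, write $x_i=\sum_ja_{ij}f_j$. Sending $e_i\mapsto\sum_ja_{ij}e_j$ defines a morphism of DG algebras $K(\boldsymbol x)\to K(\boldsymbol f)$: elements of degree $1$ in an exterior algebra anticommute and square to zero, and the differentials match on generators. So $K(\boldsymbol f)$ is a DG $K(\boldsymbol x)$-module.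

Buchsbaum and Eisenbud conjectured that a DG $K(\boldsymbol x)$-module structure exists for all such $F$ and $\boldsymbol x$. Avramov found an obstruction to its existence and gave examples where the obstruction is nonzero, so the conjecture fails in general. On the other hand, this obstruction vanishes when $\boldsymbol x$ lies in $\mathfrak m\operatorname{ann}_R(M)$. This leaves the following problem, stated by Luchezar L. Avramov, Srikanth B. Iyengar and Amnon Neeman in "Big Cohen-Macaulay modules, morphisms of perfect complexes, and intersection theorems in local algebra" (arXiv:1711.04052, 2017). For every such $R,M,F$, is there at least one system of parameters $\boldsymbol x$ with $\boldsymbol xM=0$ such that $F$ admits a DG $K(\boldsymbol x)$-module structure? In particular, given a system of parameters $x_1,\dots,x_d$ in $\operatorname{ann}_RM$, does some sufficiently high power $x_1^s,\dots,x_d^s$ work?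

The answer to both questions is no. The condition on the ring is the following.

**(P)** $R$ is a Cohen–Macaulay local domain of dimension $d\ge3$ such that every finitely generated reflexive $R$-module of rank one has depth $\ge3$.

**Theorem A.** Let $R$ satisfy (P). Let $M\neq0$ have finite length and finite projective dimension, with $\beta_0\ge2$ and $\beta_1=\beta_0+d-1$. Then $F$ admits no DG $K(\boldsymbol x)$-module structure, for any system of parameters $\boldsymbol x$ with $\boldsymbol xM=0$.

**Lemma B.** Let $R$ be regular local of dimension $d\ge1$, $\mathfrak m=(z_1,\dots,z_d)$, $n\ge1$. Let $A$ be the $n\times(n+d-1)$ matrix whose $(i,i+k-1)$ entry is $z_k$ for $1\le k\le d$, and whose other entries are $0$. Then $M=\operatorname{coker}A$ is nonzero of finite length, with $\beta_0=n$ and $\beta_1=n+d-1$.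

Regular local rings of dimension $\ge3$ satisfy (P), as we check in Section 6. So Theorem A and Lemma B with $n\ge2$ and $d\ge3$ give: *for every $d\ge3$ and every regular local ring $R$ of dimension $d$ there are modules $M$ of finite length such that $F$ admits no DG $K(\boldsymbol x)$-module structure for any system of parameters $\boldsymbol x$ with $\boldsymbol xM=0$.* If $x_1,\dots,x_d$ is a system of parameters in $\operatorname{ann}_RM$, then so is $x_1^s,\dots,x_d^s$ for each $s\ge1$, so no power works either.

The bound $d\ge 3$ is sharp. This is part 1 of the following list.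

**Theorem C.**

1. If $d\le2$, then for all $R,M,F$ as above, $F$ admits a DG $K(\boldsymbol x)$-module structure for every system of parameters $\boldsymbol x$ with $\boldsymbol xM=0$.
2. Let $R$ be a Cohen–Macaulay factorial local ring of dimension $d$ and let $\beta_1=\beta_0+d-1$. The following are equivalent: (a) $F$ has a DG $K(\boldsymbol x)$-structure for some system of parameters $\boldsymbol x$ in $\operatorname{ann}_RM$; (b) it has one for every such $\boldsymbol x$; (c) $d\le2$ or $\beta_0=1$.
3. The conclusion of Theorem A holds for any Cohen–Macaulay local $R$ of dimension $d\ge3$ and any nonzero $M$ of finite length and finite projective dimension with $\beta_0\ge2$, $\beta_1=\beta_0+d-1$, if there is a local homomorphism $R\to R'$ with $R'$ satisfying (P), $\dim R'=d$, and $\mathfrak mR'$ primary to the maximal ideal $\mathfrak m'$ of $R'$.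
4. For $R$ satisfying (P), the conclusion of Theorem A also holds if $\beta_d\ge2$ and $\beta_{d-1}=\beta_d+d-1$.
5. For all $R,M,F$ as above and every $y\in\operatorname{ann}_RM$, $F$ admits a DG $K(y^2)$-module structure.

## 3. Choosing null-homotopies: what works for $d\le 2$ and for one element

The natural way to build a structure is this. Multiplication by $x_i$ on $F$ lifts the zero map of $M$, so it is null-homotopic: there are maps $e_i$ of degree $1$ with $\partial e_i+e_i\partial=x_i$. It remains to arrange anticommutation and square zero. Compute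
$$\partial e_ie_j=(x_i-e_i\partial)e_j=x_ie_j-e_i(x_j-e_j\partial)=x_ie_j-x_je_i+e_ie_j\partial .\tag{5}$$
For $i=j$ this says that $c=e_i^2$ satisfies $\partial c=c\,\partial$. Adding (5) to the same formula with $i,j$ exchanged shows that $c=e_ie_j+e_je_i$ also satisfies $\partial c=c\,\partial$.

**Proof of Theorem C(1).** Let $d\le2$. Since $M$ has depth $0$, the Auslander–Buchsbaum formula gives $\operatorname{pd}M=\operatorname{depth}R\le d\le2$, so $F_i=0$ for $i>2$. The degree-$2$ map $c$ then has only one possibly nonzero component, $F_0\to F_2$. On $F_0$ we have $\partial c=c\,\partial=0$, and $F_2\to F_1$ is injective because $\mathrm H_2(F)=0$ and $F_3=0$. So $c=0$, and (1) holds for any choice of the $e_i$. $\square$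

This is also the point at which the approach stops. On $F_0$ we always have $\partial c=0$, hence $c(F_0)\subseteq\ker(F_2\to F_1)=\partial(F_3)$. As soon as $F_3\neq0$, nothing forces $c=0$, and the $e_i$ must be corrected.

For a single element a correction exists, and its cost is a square. This is the encouraging part.

**Proof of Theorem C(5).** Choose $\sigma$ of degree $1$ with $\partial\sigma+\sigma\partial=y$. By (5) with $i=j$ we have $\partial\sigma^2=\sigma^2\partial$, so $\partial\sigma^2\partial=\partial\partial\sigma^2=0$. Put $\sigma'=\sigma\partial\sigma$, again of degree $1$. Then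
$$\partial\sigma'=(\partial\sigma)\partial\sigma=(y-\sigma\partial)\partial\sigma=y\,\partial\sigma,\qquad \sigma'\partial=\sigma\partial(\sigma\partial)=\sigma\partial(y-\partial\sigma)=y\,\sigma\partial,$$
so $\partial\sigma'+\sigma'\partial=y(\partial\sigma+\sigma\partial)=y^2$. Finally $\sigma'^2=\sigma\,(\partial\sigma^2\partial)\,\sigma=0$. $\square$

If we apply this to each of $d$ elements, we get operators $\sigma_i'$ for $y_1^2,\dots,y_d^2$ that satisfy every relation in (1) except anticommutation for $i\ne j$. The construction says nothing about $\sigma_i'\sigma_j'+\sigma_j'\sigma_i'$. Theorem A says that, under its hypotheses, no choice of homotopies repairs this, whatever powers one takes.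

## 4. The pair $(K,h)$ computed for a $2\times3$ matrix

Before we rule out structures for $d\ge3$, let us see $K$, $T$ and $h$ in a case where a structure exists. Take $R=k[[x,y]]$ and $M=\operatorname{coker}\begin{pmatrix}x&y&0\\0&x&y\end{pmatrix}$. Let $F_0$ have basis $\varepsilon_1,\varepsilon_2$, let $F_1$ have basis $b_1,b_2,b_3$, and let $F_2$ have basis $c$, with
$$\partial b_1=x\varepsilon_1,\quad \partial b_2=y\varepsilon_1+x\varepsilon_2,\quad \partial b_3=y\varepsilon_2,\quad \partial c=y^2b_1-xy\,b_2+x^2b_3.$$
One checks $\partial\partial c=xy^2\varepsilon_1-xy(y\varepsilon_1+x\varepsilon_2)+x^2y\varepsilon_2=0$. The complex is exact in degrees $1$ and $2$. Indeed, if $a_1b_1+a_2b_2+a_3b_3$ is a cycle, then $xa_1+ya_2=0$ and $xa_2+ya_3=0$. The first equation gives $a_1=yp$, $a_2=-xp$, and the second gives $ya_3=x^2p$, so $p=yq$ and $a_3=x^2q$; the cycle is $q\,\partial c$. The map $F_2\to F_1$ is clearly injective. So $F$ is the minimal resolution of $M$.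

For $x_1=x^2$ and $x_2=y^2$ the following maps are null-homotopies:

- $e_1\varepsilon_1=xb_1,\quad e_1\varepsilon_2=xb_2-yb_1,\quad e_1b_1=e_1b_2=0,\quad e_1b_3=c$;
- $e_2\varepsilon_1=yb_2-xb_3,\quad e_2\varepsilon_2=yb_3,\quad e_2b_1=c,\quad e_2b_2=e_2b_3=0$.

For example, $\partial e_1b_3+e_1\partial b_3=\partial c+y(xb_2-yb_1)=x^2b_3$, and the other checks are equally short. By Theorem C(1) they anticommute and square to zero. For instance, $e_1e_2\varepsilon_1=e_1(yb_2-xb_3)=-xc$ and $e_2e_1\varepsilon_1=e_2(xb_1)=xc$. Now
$$u_2\varepsilon_1=\frac{yb_2-xb_3}{y^2}-\frac{b_1}{x}=-\frac{\partial c}{xy^2},\qquad u_2\varepsilon_2=\frac{b_3}{y}-\frac{xb_2-yb_1}{x^2}=\frac{\partial c}{x^2y}.$$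
So $a\varepsilon_1+b\varepsilon_2\in V$ if and only if $-ax+by=0$. Hence
$$K=R\,(y\varepsilon_1+x\varepsilon_2),\qquad T=F_0/K\cong(x,y)=\mathfrak m\quad\text{via }\varepsilon_1\mapsto x,\ \varepsilon_2\mapsto -y,$$
and $h(y\varepsilon_1+x\varepsilon_2)=\frac1{x^2}\bigl(xy\,b_1+x(xb_2-yb_1)\bigr)=b_2$.

Three things are visible here. First, $K$ has rank $\beta_0-1=1$ and $h$ lands in $F_1$. Second, $K\subseteq\mathfrak mF_0$, as $\partial h=1$ on $K$ and minimality demand. A sensible person would now try to contradict this inclusion by splitting $K$ off $F_0$. That would work if $T$ were free, for then $K$ would be a nonzero direct summand of $F_0$ contained in $\mathfrak mF_0$. But $T$ is only torsion-free of rank one, and here it is the non-free module $\mathfrak m$. So the inclusion $K\subseteq\mathfrak mF_0$ is no contradiction by itself. Third, $h$ does not extend to $F_0$: an extension $\tilde h$ would give $b_2=y\tilde h(\varepsilon_1)+x\tilde h(\varepsilon_2)\in\mathfrak mF_1$. What does extend is each multiple $x_ih$, because $e_i|_{F_0}$ extends it. The proof of Theorem A uses exactly this: extensions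 of all the $x_ih$ can be glued to an extension of $h$ once a second Koszul cohomology module vanishes, and this is where depth $3$ enters.

## 5. Banded matrices and finite length

**Proof of Lemma B.** Let $F_0=R^n$ with basis $\varepsilon_1,\dots,\varepsilon_n$.

**Finite length.** We show that $M_{\mathfrak p}=0$ for each prime $\mathfrak p\ne\mathfrak m$. Let $j$ be minimal with $z_j\notin\mathfrak p$. Take the square submatrix of $A$ on columns $j,\dots,j+n-1$. Its $l$-th column is column $c=j+l-1$ of $A$, so its $(i,l)$ entry is $z_{c-i+1}=z_{j+l-i}$, where $z_k:=0$ if $k\notin[1,d]$. If $l<i$, the index is less than $j$, so the entry lies in $\mathfrak p$. The diagonal entries are $z_j$. Hence modulo $\mathfrak p$ the submatrix is upper triangular with determinant $z_j^n\neq0$. Its determinant is therefore a unit in $R_{\mathfrak p}$, the map $A_{\mathfrak p}$ is surjective, and $M_{\mathfrak p}=0$.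

**Betti numbers.** Column $c$ of $A$ is $\sum_{i+k-1=c}z_k\varepsilon_i$. Since $R$ is regular of dimension $d$, the $nd$ elements $z_k\varepsilon_i$ form a basis of $\mathfrak mF_0/\mathfrak m^2F_0$. Each of them occurs in exactly one column, and for $1\le c\le n+d-1$ column $c$ has nonempty support. So the columns are linearly independent modulo $\mathfrak m^2F_0$. Since $\operatorname{im}A\subseteq\mathfrak mF_0$, the module $M/\mathfrak mM$ has dimension $n$, so $\beta_0=n$ and $M\ne0$. If a combination $\sum_cr_cA_c$ of the columns lies in $\mathfrak m\operatorname{im}A\subseteq\mathfrak m^2F_0$, then all $r_c\in\mathfrak m$. So the columns generate $\operatorname{im}A$ minimally, and $\beta_1=n+d-1$. The projective dimension is finite because $R$ is regular. $\square$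

**Example.** The smallest values allowed in Theorem A are $d=3$ and $n=2$:
$$R=k[[x,y,z]],\qquad M=\operatorname{coker}\begin{pmatrix}x&y&z&0\\0&x&y&z\end{pmatrix}.$$
The relations are $x\varepsilon_1=0$, $y\varepsilon_1=-x\varepsilon_2$, $z\varepsilon_1=-y\varepsilon_2$, $z\varepsilon_2=0$. The $2\times2$ minors are $x^2,\ xy,\ xz,\ y^2-xz,\ yz,\ z^2$. They generate $\mathfrak m^2$, and maximal minors annihilate the cokernel, so $\mathfrak m^2M=0$. Hence $\mathfrak mM=\mathfrak mF_0/(\operatorname{im}A+\mathfrak m^2F_0)$ has dimension $6-4=2$, with basis $p=y\varepsilon_1$ and $q=z\varepsilon_1$. So $M$ has length $4$ and $k$-basis $\varepsilon_1,\varepsilon_2,p,q$. A linear form $ax+by+cz$ sends $\varepsilon_1$ to $bp+cq$ and $\varepsilon_2$ to $-ap-bq$, so it annihilates $M$ only if it is zero, and $\operatorname{ann}_RM=\mathfrak m^2$. By Theorem A no system of parameters in $\mathfrak m^2$ acts. For $x^3,y^3,z^3$, which lie in $\mathfrak m\operatorname{ann}_RM$, Avramov's obstruction vanishes, and still there is no structure.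

## 6. Reflexive modules of rank one and Koszul cohomology in degree two

Here are the facts that the proof uses.

Over a domain $R$ with fraction field $Q$, the rank of a finitely generated module $N$ is $\dim_Q(N\otimes_RQ)$. Write $N^*=\operatorname{Hom}_R(N,R)$. The module $N$ is **reflexive** if the natural map $N\to N^{**}$ is an isomorphism. For example, in $k[[x,y]]$ the ideal $\mathfrak m$ is torsion-free of rank one but not reflexive: $\mathfrak m^*=\{q\in Q: qx,qy\in R\}=R$ by unique factorization, so $\mathfrak m^{**}\cong R$, and $\mathfrak m\to\mathfrak m^{**}$ is the inclusion $\mathfrak m\subset R$.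

**Fact 1.** If $T$ is finitely generated of rank one, then $T^*$ is reflexive of rank one. Indeed $T^*\otimes_RQ=\operatorname{Hom}_Q(T_Q,Q)$ has dimension $1$. The composite of the natural map $T^*\to T^{***}$ with the dual $T^{***}\to T^*$ of $T\to T^{**}$ is the identity, so $T^*\to T^{***}$ is split injective. Its cokernel is isomorphic to a direct summand of the torsion-free module $T^{***}$, so it is torsion-free. Its rank is $1-1=0$. Hence it is zero.

**Fact 2.** Over a factorial ring, a finitely generated reflexive module $N$ of rank one is free. Being torsion-free of rank one, $N$ embeds in $Q$, and after scaling it is isomorphic to a nonzero ideal $I=(a_1,\dots,a_m)$. Let $g$ be the greatest common divisor of the $a_i$. For $q=s/t$ in lowest terms, $qI\subseteq R$ means that $t$ divides every $a_i$, that is, $t$ divides $g$, that is, $qg\in R$. So $I^*\cong g^{-1}R$ is free, and $N\cong N^{**}$ is free. Consequently *every Cohen–Macaulay factorial local ring of dimension $\ge3$, in particular every regular local ring of dimension $\ge3$, satisfies (P)*: the free module has depth $d\ge3$.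

**Fact 3.** Let $L$ be an $R$-module. In degrees $1,2,3$ the Koszul cochain complex of $\boldsymbol x$ with coefficients in $L$ has as elements the families $(f_i)$, $(\varphi_{ij})_{i<j}$, $(\omega_{ijk})_{i<j<k}$ in $L$, with differentials
$$(f_i)\mapsto(x_if_j-x_jf_i),\qquad (\varphi_{ij})\mapsto(x_i\varphi_{jk}-x_j\varphi_{ik}+x_k\varphi_{ij}).$$
If $L$ is finitely generated and $\boldsymbol x$ generates an $\mathfrak m$-primary ideal, then $H^i(\boldsymbol x;L)=0$ for $i<\operatorname{depth}L$ (Bruns–Herzog, *Cohen–Macaulay Rings*, Thm. 1.6.17). The bound matters: for $d=2$ one has $H^2(x_1,x_2;L)=L/(x_1,x_2)L$, which is nonzero for $L\neq0$.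

**Fact 4.** Let $R$ be Cohen–Macaulay. Every system of parameters is a regular sequence in any order, so each $x_i$ is a nonzerodivisor. If $G$ is a free module and $x_2g=x_1g'$ in $G$, then $g\in x_1G$, because $x_2$ is a nonzerodivisor on $G/x_1G$. If $L$ has finite length, then $\operatorname{Ext}^i_R(L,R)=0$ for $i<d=\operatorname{depth}R$.

## 7. Nonexistence: the proof of Theorem A

Assume that $F$ is a DG $K(\boldsymbol x)$-module, with operators $e_i$ as in (1). Put $n=\beta_0\ge2$. By Auslander–Buchsbaum $\operatorname{pd}M=\operatorname{depth} R=d$, so $F_d\neq0$ and $F_{>d}=0$. All notation of Section 1 is in force.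

**Step 1: the top product $e_1e_2\cdots e_d\colon F_0\to F_d$ is nonzero.** This gives the $u_i$ something to act on without annihilating it. Consider
$$\alpha\colon K(\boldsymbol x)\otimes_RF_0\to F,\qquad a\otimes f\mapsto af .$$
It is a chain map, since $\partial(af)=\partial(a)f\pm a\,\partial f=\partial(a)f$ for $f\in F_0$. Since $\boldsymbol x$ is a regular sequence, the source is a free resolution of $F_0/\boldsymbol xF_0$. In degree $0$, $\alpha$ is the identity of $F_0$, so it lifts the natural surjection $F_0/\boldsymbol xF_0\to M$. In degree $d$, $\alpha_d$ is $e_1\cdots e_d$.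

Suppose $\alpha_d=0$. The map $\operatorname{Ext}^d_R(M,R)\to\operatorname{Ext}^d_R(F_0/\boldsymbol xF_0,R)$ sends the class of $\phi\colon F_d\to R$ to the class of $\phi\alpha_d$, so it is zero. But it is injective: let $L_0$ be the kernel of $F_0/\boldsymbol xF_0\to M$, a module of finite length; the sequence
$$\operatorname{Ext}^{d-1}_R(L_0,R)\to\operatorname{Ext}^d_R(M,R)\to\operatorname{Ext}^d_R(F_0/\boldsymbol xF_0,R)$$
is exact, and its first term vanishes by Fact 4. So $\operatorname{Ext}^d_R(M,R)=0$. On the other hand, $\operatorname{Ext}^d_R(M,R)=\operatorname{coker}(F_{d-1}^*\to F_d^*)$ because $F_{d+1}=0$, and the image lies in $\mathfrak mF_d^*$ by minimality. Since $F_d\neq0$, this cokernel is nonzero by Nakayama's lemma, a contradiction.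

**Step 2: $V$ has codimension one in $F_{0,Q}$.** Here the equality $\beta_1=\beta_0+d-1$ is used. Let $Z_1=\ker(F_{1,Q}\to F_{0,Q})$. Since $F_Q$ is exact, $\dim_QZ_1=\beta_1-\beta_0=d-1$. On $F_{0,Q}$ we have $\partial u_i=-u_i\partial=0$, so $u_i(F_{0,Q})\subseteq Z_1$.

By Step 1 and (3), $h_1u_2\cdots u_d=h_1\cdots h_d$ is nonzero on $F_{0,Q}$, so there is $g\in F_{0,Q}$ with
$$u_2u_3\cdots u_d\,g\neq0 .$$

- The elements $u_jg$ with $2\le j\le d$ are linearly independent. Given $\sum_jc_ju_jg=0$, apply $\prod_{l\neq j}u_l$. Every term but the $j$-th acquires a repeated factor and dies, leaving $\pm c_j\,u_2\cdots u_dg=0$, so $c_j=0$.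
- The elements $u_iu_jg$ with $2\le i<j\le d$ are linearly independent. Apply $\prod_{l\neq i,j}u_l$ and argue the same way.

So $Z_1$ contains $d-1$ independent elements $u_jg$. Since $\dim_Q Z_1=d-1$, they form a basis of it. (This shows in passing that over a Cohen–Macaulay domain a Koszul structure forces $\beta_1\ge\beta_0+d-1$. The hypothesis of Theorem A is the boundary case.)

Now let $g'\in F_{0,Q}$ be arbitrary, and write $u_ig'=\sum_j\alpha_{ij}u_jg$ with $\alpha_{ij}\in Q$. Apply $u_i$:
$$0=u_i^2g'=\sum_{j\neq i}\alpha_{ij}\,u_iu_jg .$$
By the second independence statement $\alpha_{ij}=0$ for $j\neq i$, so $u_ig'=\alpha_{ii}u_ig$. For $i\neq j$,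
$$0=(u_iu_j+u_ju_i)g'=\alpha_{jj}u_iu_jg+\alpha_{ii}u_ju_ig=(\alpha_{jj}-\alpha_{ii})\,u_iu_jg ,$$
and $u_iu_jg\ne0$, so all $\alpha_{ii}$ equal one scalar $\lambda$. Then $u_i(g'-\lambda g)=0$ for all $i$, that is, $g'-\lambda g\in V$. Hence $F_{0,Q}=Qg+V$. As $g\notin V$, we get $\dim_QV=n-1$.

**Step 3: $h$ is a map $K\to F_1$.** We make the partial contraction integral. Since $V$ has dimension $n-1$, $K=F_0\cap V$ has rank $n-1\geq1$. The module $T=F_0/K$ embeds in $F_{0,Q}/V$, so it is torsion-free of rank one. For $\kappa\in K$ all $u_i\kappa$ vanish, so $h(\kappa)=e_i\kappa/x_i$ is independent of $i$. Thus $x_2e_1\kappa=x_1e_2\kappa$ in $F_1$, and Fact 4 gives $e_1\kappa\in x_1F_1$, that is, $h(\kappa)\in F_1$. The resulting map $h\colon K\to F_1$ is $R$-linear. Since $\partial e_1\kappa=x_1\kappa$, we have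
$$e_i|_K=x_ih\quad(1\le i\le d),\qquad \partial h(\kappa)=\kappa\quad(\kappa\in K).\tag{6}$$

**Step 4: $h$ extends to an $R$-linear map $\tilde h\colon F_0\to F_1$.** We know extensions $e_i|_{F_0}$ of the multiples $x_ih$, and we correct them by maps that vanish on $K$ until they become proportional to $x_1,\dots,x_d$. In this step $e_i$ denotes the element $e_i|_{F_0}$ of $\operatorname{Hom}_R(F_0,F_1)$. The failure of proportionality is measured by
$$\varphi_{ij}=x_je_i-x_ie_j\in\operatorname{Hom}_R(F_0,F_1).$$
By (6), $\varphi_{ij}|_K=x_jx_ih-x_ix_jh=0$. So $\varphi_{ij}$ lies in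
$$L=\operatorname{Hom}_R(T,F_1)=\{\varphi\in\operatorname{Hom}_R(F_0,F_1):\varphi|_K=0\}.$$
The family $(\varphi_{ij})$ is a $2$-cocycle with coefficients in $L$:
$$x_i\varphi_{jk}-x_j\varphi_{ik}+x_k\varphi_{ij}
=x_i(x_ke_j-x_je_k)-x_j(x_ke_i-x_ie_k)+x_k(x_je_i-x_ie_j)=0 .$$
It is visibly a coboundary with coefficients in $\operatorname{Hom}_R(F_0,F_1)$. The point is to make it one with coefficients in $L$.

Now $L\cong(T^*)^{\beta_1}$, and by Fact 1 $T^*$ is reflexive of rank one. By (P), $\operatorname{depth}L\ge3$, so $H^2(\boldsymbol x;L)=0$ by Fact 3. Hence there are $f_1,\dots,f_d\in L$ (after a change of sign in the formula for the differential) with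
$$\varphi_{ij}=x_jf_i-x_if_j .$$
Put $e_i'=e_i-f_i$. Then $x_je_i'-x_ie_j'=\varphi_{ij}-(x_jf_i-x_if_j)=0$ for all $i,j$. In particular $x_2e_1'=x_1e_2'$ in the free module $\operatorname{Hom}_R(F_0,F_1)$, so Fact 4 gives $e_1'=x_1\tilde h$ with $\tilde h\in\operatorname{Hom}_R(F_0,F_1)$. Since $f_1|_K=0$, we have $x_1\tilde h|_K=e_1|_K=x_1h$. Cancel $x_1$, a nonzerodivisor on $F_1$, to get $\tilde h|_K=h$.

**Step 5: the contradiction.** We compare ranks. Let $\psi=\partial\tilde h-1\colon F_0\to F_0$. For $\kappa\in K$, (6) gives $\psi(\kappa)=\partial h(\kappa)-\kappa=0$. So $\psi$ factors through $T$, and $\operatorname{rank}\psi\le1$. By minimality $\partial(F_1)\subseteq\mathfrak mF_0$, so $\psi\equiv-1$ modulo $\mathfrak m$. Hence $\det\psi$ is a unit and $\operatorname{rank}\psi=n\ge2$, a contradiction. $\blacksquare$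

**Where $d=2$ differs.** In Section 4, Steps 1 to 3 go through (Step 2 is immediate there, because $u_2$ maps $F_{0,Q}$ onto the line $Z_1$). Only Step 4 fails, and we can see the class that obstructs it. There $T\cong\mathfrak m$, so $L=\operatorname{Hom}_R(\mathfrak m,F_1)\cong F_1$, where $v\in F_1$ corresponds to multiplication $t\mapsto tv$. We compute
$$\varphi_{12}(\varepsilon_1)=y^2xb_1-x^2(yb_2-xb_3)=x\,\partial c,\qquad \varphi_{12}(\varepsilon_2)=y^2(xb_2-yb_1)-x^2yb_3=-y\,\partial c .$$
Under $\varepsilon_1\mapsto x$, $\varepsilon_2\mapsto-y$ this is multiplication by $\partial c=y^2b_1-xy\,b_2+x^2b_3$. Its class in $H^2(x^2,y^2;L)\cong F_1/(x^2,y^2)F_1$ is nonzero, since $xy\notin(x^2,y^2)$.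

## 8. Classification, base change and duality

Parts 1 and 5 of Theorem C were proved in Section 3. We now prove the other three.

**Proof of Theorem C(2).** The implication (b)$\Rightarrow$(a) holds because $\operatorname{ann}_RM$ is $\mathfrak m$-primary and so contains a system of parameters. For (a)$\Rightarrow$(c), suppose that (c) fails: $d\ge3$ and $\beta_0\ge2$. By Fact 2, $R$ satisfies (P), so Theorem A shows that (a) fails. For (c)$\Rightarrow$(b), the case $d\le2$ is part 1. If $\beta_0=1$, then $\beta_1=d$, so $M=R/(f_1,\dots,f_d)$. Since $M$ has finite length, $\boldsymbol f$ is a system of parameters, and the cyclic example of Section 2 provides a structure for every $\boldsymbol x$ with $\boldsymbol xM=0$. $\square$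

**Proof of Theorem C(3).** The plan is to carry a structure from $R$ to $R'$ and apply Theorem A there. Let $F'=F\otimes_RR'$.

*$F'$ is a minimal free resolution of $M\otimes_RR'$.* Let $\mathfrak p'\ne\mathfrak m'$ be a prime of $R'$, with contraction $\mathfrak p$ to $R$. If $\mathfrak p=\mathfrak m$, then $\mathfrak p'\supseteq\mathfrak mR'$, which forces $\mathfrak p'=\mathfrak m'$. So $\mathfrak p\neq\mathfrak m$, and $M_{\mathfrak p}=0$. The bounded exact complex of free modules $F_{\mathfrak p}$ is then contractible, so $F'_{\mathfrak p'}=F_{\mathfrak p}\otimes_{R_{\mathfrak p}}R'_{\mathfrak p'}$ is exact. Hence $F'$ has homology of finite length. Its length as a complex is $\operatorname{pd}_RM=\operatorname{depth} R=d=\operatorname{depth}R'$, since both rings are Cohen–Macaulay of dimension $d$. The Peskine–Szpiro acyclicity lemma applies: a complex $0\to F_d'\to\cdots\to F_0'\to 0$ with $\operatorname{depth}F_i'\ge i$ for each $i$, in which each $\mathrm H_i$ with $i>0$ is zero or of depth $0$, is acyclic in positive degrees. So $F'$ is a free resolution of $M\otimes_RR'$. It is minimal because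 $R\to R'$ is local, it has the same Betti numbers as $F$, and $M\otimes_RR'$ has finite length and is nonzero because $\beta_0\ge 1$.

*The structure descends.* The image of $\boldsymbol x$ in $R'$ has $d=\dim R'$ elements. Since $(\boldsymbol x)$ contains a power of $\mathfrak m$ and $\mathfrak mR'$ is $\mathfrak m'$-primary, this image is a system of parameters of $R'$. It annihilates $M\otimes_RR'$. The operators $e_i\otimes1$ satisfy (1) on $F'$, so a DG $K(\boldsymbol x)$-structure on $F$ gives one on $F'$ over $K(\boldsymbol x)\otimes_RR'$. This contradicts Theorem A over $R'$. $\square$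

**Example.** Let $R=k[[x,y,z,w]]/(w^2)$, which is Cohen–Macaulay of dimension $3$ but not a domain, and let $M$ be the cokernel over $R$ of the $2\times4$ matrix of Section 5. Put $S=k[[x,y,z]]$. Since $R$ is free over $S$ with basis $1,w$, the minimal $S$-resolution of the $S$-module $N$ of Section 5 stays a minimal resolution after $R\otimes_S-$. So $M\cong R\otimes_SN$ has finite length $8$, finite projective dimension, $\beta_0=2$ and $\beta_1=4$. Theorem A does not apply to $R$ directly, but part 3 does, with $R'=R/(w)\cong S$.

**Proof of Theorem C(4).** The idea is to transpose everything. Put $G_j=F_{d-j}^*$ with differential the transpose $\partial^{\mathrm T}$, which maps $F_{d-j}^*\to F_{d-j+1}^*$, that is, $G_j\to G_{j-1}$. Since $M$ has finite length and $\operatorname{depth}R=d$, we have $\operatorname{Ext}^i_R(M,R)=0$ for $i<d$. Hence $G$ is a free resolution of $\operatorname{Ext}^d_R(M,R)$, and it is minimal because the entries of $\partial$ lie in $\mathfrak m$. (Up to the usual signs in the differential, $G$ is $\Sigma^d\operatorname{Hom}_R(F,R)$.) The module $\operatorname{Ext}^d_R(M,R)$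 has finite length, is annihilated by $\boldsymbol x$, and is nonzero, as seen in Step 1. Its Betti numbers are $\operatorname{rank}G_i=\beta_{d-i}$.

If $e_1,\dots,e_d$ satisfy (1) on $F$, transpose the relations. The maps $e_i^{\mathrm T}\colon F_{m+1}^*\to F_m^*$ have degree $1$ on $G$, and
$$e_i^{\mathrm T}\partial^{\mathrm T}+\partial^{\mathrm T}e_i^{\mathrm T}=x_i,\qquad e_j^{\mathrm T}e_i^{\mathrm T}+e_i^{\mathrm T}e_j^{\mathrm T}=0,\qquad (e_i^{\mathrm T})^2=0 .$$
So $G$ is a DG $K(\boldsymbol x)$-module. But $\operatorname{rank}G_0=\beta_d\ge2$ and $\operatorname{rank}G_1=\beta_{d-1}=\beta_d+d-1$, so Theorem A, applied to $\operatorname{Ext}^d_R(M,R)$, says that this is impossible. $\square$
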